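# Infinitely many tori in $S^4$ with the same complement

## 1. One exterior, infinitely many tori: the statements

**Theorem 1.** There are a compact smooth 4-manifold $X$ with $\partial X=T^3$ and smoothly embedded tori $\mathcal T_a\subset S^4$ ($a\in\mathbb Z$), each with exterior diffeomorphic to $X$, such that for $|a|\neq|b|$ there is no diffeomorphism (not even a homeomorphism) of pairs $(S^4,\mathcal T_a)\to(S^4,\mathcal T_b)$.

All tori here are smoothly embedded and orientable. Two tori $\mathcal T_1,\mathcal T_2\subset S^4$ are *distinct* if there is no diffeomorphism of pairs $(S^4,\mathcal T_1)\to(S^4,\mathcal T_2)$. They have *the same complement* if the exteriors $S^4\setminus\nu\mathcal T_i$ are diffeomorphic, where $\nu\mathcal T_i$ is an open tubular neighborhood. So Theorem 1 says that $\mathcal T_0,\mathcal T_1,\mathcal T_2,\dots$ are pairwise distinct and have the same complement. This answers two questions taken from Kyle Larson, "Surgery on tori in the 4-sphere", arXiv:1502.06834 (2015): are there two distinct tori in $S^4$ with the same complement, and are there infinitely many? Both answers are yes.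

For comparison: knots in $S^3$ are determined by their complements (Gordon–Luecke). There are inequivalent 2-knots in $S^4$ with the same complement (Gordon), but at most two 2-knots can share a complement (Gluck). For tori there is no finite bound.

Two supplements will also be proved.

**Theorem 2.**
1. For the family constructed in Section 6, $(S^4,\mathcal T_a)\cong(S^4,\mathcal T_b)$ if and only if $|a|=|b|$, for diffeomorphism and for homeomorphism of pairs alike.
2. There are infinitely many pairwise non-diffeomorphic exteriors $X$ as in Theorem 1.
3. At most countably many pairwise distinct tori share a given complement, so the cardinality $\aleph_0$ in Theorem 1 is the largest possible.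

**Theorem 3.** The unknotted torus is determined by its complement.

Here the unknotted torus is $T_0=S^1\times U\subset S^1\times B^3\subset S^4$ with $U\subset B^3$ the unknot. The theorem says that a torus with exterior diffeomorphic to that of $T_0$ is equivalent to $T_0$.

What freedom is there? A torus in $S^4$ has trivial normal bundle, because it is orientable and its self-intersection number vanishes ($H_2(S^4)=0$). So its exterior has boundary $T^3$, and the torus is recovered by gluing $T^2\times D^2$ back. To find many tori with the same exterior $X$ we need many gluings that all give $S^4$ but are not related by diffeomorphisms of $X$.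

## 2. Filling a boundary $T^3$, and surgery on circles

**Conventions.** $S^1=\mathbb R/\mathbb Z$, and $T^3$ carries linear coordinates. We write classes in $H_1(T^3)$ additively. $R_u\in SO(3)$ is the rotation by angle $2\pi u$ about a fixed axis. Put
$$\hat\tau(u,v)=(u,R_uv)\ \text{ on } S^1\times B^3,\qquad \tau=\hat\tau|_{S^1\times S^2}.$$

**Fillings.** If $\partial Y=T^3$ and $c\in H_1(T^3)$ is primitive, let $Y(c)=Y\cup_gT^2\times D^2$, where $g:T^2\times\partial D^2\to T^3$ is a linear isomorphism with $g[\partial D^2]=c$. The *core torus* is $T^2\times0$.

**Fact 1.** A linear automorphism of $T^3=T^2\times\partial D^2$ that preserves $\pm[\partial D^2]$ extends to a diffeomorphism of the pair $(T^2\times D^2,T^2\times 0)$.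

*Proof.* It has the form $(p,w)\mapsto(Bp,\chi(p)w^{\pm1})$ with $B\in GL_2(\mathbb Z)$ and $\chi:T^2\to\{|w|=1\}$ a character. Extend it by $(p,w)\mapsto(Bp,\chi(p)w)$ or $(Bp,\chi(p)\bar w)$. $\square$

Consequently $Y(c)$ with its core torus does not depend on the choice of $g$: two choices differ by a linear automorphism preserving $[\partial D^2]$. More generally:

**Fact 2.** If $\Phi:Y\to Y'$ is a diffeomorphism that is linear on the boundary $T^3$ and takes $c$ to $\pm c'$, then $\Phi$ extends to a diffeomorphism $Y(c)\to Y'(c')$ that carries core torus to core torus.

*Proof.* Apply Fact 1 to $g'^{-1}\Phi g$. $\square$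

**Surgery.** Let $e:S^1\times B^3\to\operatorname{int}N^4$ be an embedding. *Surgery along $e$* removes $e(S^1\times\operatorname{int}B^3)$ and glues in $D^2\times S^2$ by $e|_{S^1\times S^2}$.

**Example.** We have
$$S^4=\partial(D^2\times B^3)=(S^1\times B^3)\cup(D^2\times S^2).\tag{1}$$
Now let $B_0\subset S^3$ be a round ball with complementary ball $B'$. Surgery on $S^1\times S^3$ along $S^1\times B_0$ gives $S^1\times B'\cup D^2\times S^2$, and this is $S^4$ by (1).

**Fact 3.** Let $N$ be an oriented 4-manifold and let $e,e':S^1\times B^3\to\operatorname{int}N$ be orientation-preserving embeddings with freely homotopic cores. Then $e$ is ambient isotopic to $e'$ or to $e'\circ\hat\tau$.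

*Proof.* Take a generic homotopy between the cores. A double point at some time is governed by three parameters (two points of $S^1$ and the time) and four equations. A zero of the velocity is governed by two parameters and four equations. So neither occurs, and the homotopy is an isotopy. By isotopy extension we may assume that the parametrized cores agree. By uniqueness of tubular neighborhoods, after a further isotopy $e(u,v)=e'(u,\rho(u)v)$ for a loop $\rho$ in $GL_3^+(\mathbb R)$, hence after deformation a loop in $SO(3)$. Since $\pi_1(SO(3))=\mathbb Z/2$, $\rho$ is homotopic to the constant loop or to $u\mapsto R_u$. A homotopy of $\rho$ is an isotopy of embeddings. $\square$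

So in a 4-manifold an embedded circle carries no knotting beyond its homotopy class, and its framing is ambiguous only by the twist $\hat\tau$.

## 3. The unknotted torus: every regluing is undone by a shear

The simplest exterior can be treated by hand, and this proves Theorem 3. The proof also shows what has to be prevented if we want Theorem 1.

**Step 1. Describe the exterior $X_0$ of $T_0$.** By (1), $X_0=S^1\times(B^3\setminus\nu U)\cup D^2\times S^2$. Now $B^3\setminus\nu U$ is the solid torus $S^3\setminus\nu U=S^1\times D^2$ minus a ball. So $X_0$ is obtained from $P_0=S^1\times(S^1\times D^2)$, with coordinates $(\theta,\varphi,w)$, by surgery along the circle $\{\varphi=0,w=0\}$ with the product framing. Let $t,m,l$ be the boundary classes of the $\theta$-direction, the $\varphi$-direction and $\partial D^2$. The meridian of $T_0$ is $m$. The class $t$ dies through the surgery and $l$ bounds a disc, so $H_1(X_0)=\mathbb Z\langle m\rangle$ with $t,l\mapsto0$.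

**Step 2. Restrict the possible meridians.** Let $\mathcal T$ have exterior diffeomorphic to $X_0$. Its meridian is a class $nm+at+bl$ on $\partial X_0$. Filling $X_0$ along it gives $H_1=\mathbb Z/n$, and $H_1(S^4)=0$, so $n=\pm1$. Reversing the meridian if necessary, $n=1$.

**Step 3. Realize every such class by a diffeomorphism of $X_0$.** Let $\kappa:S^1\to S^1$ have degree 1 with $\kappa\equiv0$ near $\varphi=0$. Then
$$S(\theta,\varphi,w)=\bigl(\theta+a\kappa(\varphi),\ \varphi,\ e^{2\pi ib\kappa(\varphi)}w\bigr)$$
is a diffeomorphism of $P_0$ that is the identity near the surgery circle. So it extends to $X_0$ by the identity on $D^2\times S^2$. It takes $m$ to $m+at+bl$.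

**Step 4. Compare the gluings.** Now $S^{-1}$ carries the meridian class of $\mathcal T$ to that of $T_0$. So the two gluings of $T^2\times D^2$ differ by a diffeomorphism $d$ of $T^3=T^2\times\partial D^2$ preserving $\pm[\partial D^2]$. Every diffeomorphism of $T^3$ is smoothly isotopic to a linear one: it is homotopic to a linear one, homotopic homeomorphisms of $T^3$ are isotopic (Waldhausen, Ann. of Math. 1968), and topologically isotopic diffeomorphisms of a closed 3-manifold are smoothly isotopic (Cerf, Hatcher: $\mathrm{Diff}(M^3)\to\mathrm{Homeo}(M^3)$ is a weak equivalence). Absorb the isotopy from $d$ to a linear map in a collar of $T^2\times\partial D^2$, and extend the linear map by Fact 1. Hence $(S^4,\mathcal T)\cong(S^4,T_0)$. This proves **Theorem 3**. $\square$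

The shear survives here because it can be made the identity near the circle that is surgered.

## 4. A first family from $S^1\times E$, and why its tori coincide

**The piece $P$.** Let $J\subset S^3$ be the figure-eight knot, with exterior $E$, meridian $m$, longitude $l$ and group $\pi_J=\pi_1(E)$. Let $\partial E\times[0,1)$ be a collar of the boundary $r=0$, with coordinates $(\varphi,\psi,r)$, $\varphi$ along $m$ and $\psi$ along $l$. The generator of $H^1(E)$ takes the values $1$ on $m$ and $0$ on $l$. So a smooth map to $\mathbb R/\mathbb Z$ that represents it differs from $\varphi$ on the collar by a null-homotopic map, which lifts to a real function. Subtracting a cut-off of this function (and shrinking the collar) gives a smooth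
$$f:E\to\mathbb R/\mathbb Z\quad\text{representing the generator of }H^1(E),\qquad f(\varphi,\psi,r)=\varphi\text{ on the collar.}$$
Put $P=S^1\times E$, oriented, with coordinate $\theta$ and class $t$ on the first factor. Then $\partial P=T^3$ has linear coordinates $(\theta,\varphi,\psi)$ and basis $t,m,l$. With base point $(0,0,0)\in\partial P$, $\pi_1(P)=\langle t\rangle\times\pi_J$. Write $\lambda\in\pi_J$ for the longitude.

**Which circle to surger.** The filling $P(m)$ is $S^1\times S^3$, and surgery on a circle of class $t$ turns it into $S^4$. But surgering $P$ along $t$ itself makes $t$ trivial. Then the classes $m+at$, the meridians we hope to use, all become the same element $m$ of $\pi_J$, and the fundamental group with its meridian cannot distinguish them. Instead we surger $t\lambda$. In $S^1\times S^3$ this is still the class $t$, but before filling the relation is only $t=\lambda^{-1}$, and $t$ can survive. In the collar let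
$$\gamma_1(u)=(u,0,u)\ \text{ at level } r=\tfrac23 .$$
Joined to the base point by a radial segment it represents $t\lambda$. Let $e_1(u,v)=\gamma_1(u)+\varepsilon M_1v$, an orientation-preserving embedding of $S^1\times B^3$, with $\varepsilon>0$ small and $M_1:\mathbb R^3\to\mathbb R^4$ a constant linear map taking the coordinate axes, up to sign, to $\partial_\theta-\partial_\psi,\ \partial_\varphi,\ \partial_r$. Let $X^\flat$ be $P$ surgered along $e_1$.

**Proposition 1.** $X^\flat(m+at)\cong S^4$ for every $a\in\mathbb Z$.

**Step 1. Straighten the filling.** Let $Z_a=P(m+at)$, so that $Z_0=S^1\times(E\cup_m\text{solid torus})=S^1\times S^3$. The shear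
$$S_a(\theta,x)=(\theta-af(x),x)\tag{2}$$
is an orientation-preserving diffeomorphism of $P$. It is linear on $\partial P$, where it takes $t\mapsto t$, $l\mapsto l$ and $m\mapsto m-at$, so $m+at\mapsto m$. By Fact 2 it extends to a diffeomorphism $Z_a\to S^1\times S^3$. On $\pi_1(P)$ it is $t\mapsto t$, $x\mapsto t^{-af(x)}x$ for $x\in\pi_J$, where $f(x)\in\mathbb Z$ is the image of $x$ under abelianization. Since $f(\lambda)=0$, $S_a\circ\gamma_1$ still has class $t\lambda$, which becomes $t$ in $\pi_1(S^1\times S^3)=\langle t\rangle$.

**Step 2. Carry out the surgery in $S^1\times S^3$.** Choose the round ball $B_0\subset S^3$ invariant under rotations $R_u$ of $S^3$ about an axis through its center. Let $e_{\rm std}$ be the orientation-preserving product embedding with image $S^1\times B_0$. By Fact 3, $S_a\circ e_1$ is isotopic in $S^1\times S^3$ to $e_{\rm std}$ or to $e_{\rm std}\circ\hat\tau$. So the surgery gives $S^1\times B'\cup D^2\times S^2$ glued by $\mathrm{id}$ or $\tau$. Since $\tau$ extends over $S^1\times B'$ by $(u,x)\mapsto(u,R_ux)$, the result is $S^4$ in either case. $\square$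

Let $\mathcal T_a^\flat\subset S^4$ be the core torus of $X^\flat(m+at)$. All these tori have exterior $X^\flat$. Are they distinct?

**Proposition 2.** $(S^4,\mathcal T_a^\flat)\cong(S^4,\mathcal T_0^\flat)$ for every $a$.

*Proof.* Let $\kappa$ be as in Section 3, and let $h:S^1\to\mathbb R$ be a smooth lift of the degree-zero map $\kappa(\varphi)-\varphi$ with $h(\varphi)=-\varphi$ for small $\varphi$. Put $f^\flat=f+\beta(r)h(\varphi)$ on the collar and $f^\flat=f$ elsewhere, where $\beta$ is supported in $(\frac12,\frac56)$ and equals $1$ near $r=\frac23$. Then $f^\flat=\kappa(\varphi)=0$ on the image of $e_1$, and $f^\flat=f$ near $\partial E$. The shear $(\theta,x)\mapsto(\theta-af^\flat(x),x)$ is the identity on the image of $e_1$ (for $\varepsilon$ small, also near it), so it extends over $X^\flat$. On the boundary it is linear with $m+at\mapsto m$. Apply Fact 2. $\square$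

So the shear that makes all fillings equal to $S^4$ also makes all tori equal: it can be kept away from the surgery circle. To remedy this we must put something into $P$ that the shear cannot preserve. The shear takes $m$ to $mt^{-a}$, so we shall modify $P$ along a circle of class $m$. The modification must leave the filled manifold $S^4$ unchanged. Any circle in $S^4$ is unknotted by Fact 3, so by (1) removing its neighborhood leaves $D^2\times S^2$. Gluing in the exterior of a 2-knot then returns $S^4$, provided that the ambiguity $\tau$ in the gluing does not matter. So we need 2-knot exteriors over which $\tau$ extends.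

## 5. Spun torus knots: exteriors over which $\tau$ extends

Let $S^1$ act on $S^4=(S^1\times B^3)\cup(D^2\times S^2)$ by rotating the factors $S^1$ and $D^2$. Let $k=T(p,q)$ be a nontrivial torus knot. Let $\alpha\subset B^3$ be a properly embedded arc, radial near $\partial B^3$, representing $k$: with $\nu\alpha=\alpha\times D^2_\varphi$, the manifold $W=B^3\setminus\operatorname{int}\nu\alpha$ is diffeomorphic to the exterior $E_k$ of $k$. Put
$$K=S^1\times\alpha\cup D^2\times\partial\alpha,\qquad \nu K=S^1\times\nu\alpha\cup D^2\times(\nu\alpha\cap S^2)=K\times D^2_\varphi,\qquad X(K)=S^4\setminus\operatorname{int}\nu K .$$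
$K$ is the *spun knot* of $k$: a tube $S^1\times\alpha$ closed by two discs, a sphere of revolution. We identify it equivariantly with the round $S^2$ on which $u\in S^1$ acts by $R_u$. The action on $\nu K=S^2\times D^2_\varphi$ is then $R_u\times\mathrm{id}$. So $\partial X(K)=S^1_\varphi\times S^2$, and by definition
$$X(K)\cup_{\mathrm{id}}(D^2_\varphi\times S^2)=S^4.\tag{3}$$

**Lemma 1.** $\tau$ extends to a diffeomorphism of $X(K)$.

*Proof.* *Purpose of the first part: an invariant function that equals $\varphi$ on the boundary.* Let $f_0:W\to\mathbb R/\mathbb Z$ be smooth, representing the generator of $H^1(W)=\mathbb Z$ that is $1$ on the meridian $\partial D^2_\varphi$. On the annulus $\alpha\times\partial D^2_\varphi$ the difference $f_0-\varphi$ lifts to a real function. Extend this function smoothly over $W$ and subtract it from $f_0$. The result $f_1$ equals $\varphi$ on $\alpha\times\partial D_\varphi^2$. Near $\partial B^3$ we have $W=A\times(1-2\delta,1]$, with $A\subset S^2$ an annulus and $s$ the radial coordinate. There $f_1(x,s)-f_1(x,1)$ lifts to a real function that vanishes for $s=1$ and on $\partial A\times(1-2\delta,1]$ (where $f_1=\varphi$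 does not depend on $s$). Subtract a cut-off of this lift that is complete for $s\ge1-\delta$. This gives $f_k:W\to\mathbb R/\mathbb Z$, still equal to $\varphi$ on $\alpha\times\partial D^2_\varphi$, generating $H^1$, and independent of $s$ near $\partial B^3$. Now set
$$F_k(\theta,x)=f_k(x)\ \text{ on the part in }S^1\times B^3,\qquad F_k(w,x)=f_k(x)\ \text{ on the part in }D^2\times S^2 .$$
Since $f_k$ is radially constant near $\partial B^3$, $F_k$ is smooth. It is $S^1$-invariant, and $F_k=\varphi$ on $\partial X(K)$.

*Purpose of the second part: rotate each orbit by the value of $F_k$.* The map $x\mapsto F_k(x)\cdot x$ is smooth, and because $F_k$ is invariant it has the inverse $x\mapsto(-F_k(x))\cdot x$. On the boundary it is $(\varphi,y)\mapsto(\varphi,R_\varphi y)$, which is $\tau$. $\square$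

**Lemma 2.** $\pi_1(X(K))=\pi_1(E_k)=:\pi_k$, and $S^1_\varphi\times pt$ is a meridian $m_k$ of $k$.

*Proof.* $X(K)=S^1\times W\cup D^2\times A$. By van Kampen, attaching $D^2\times A$ along $S^1\times A$ kills exactly the factor $\pi_1(S^1)$ of $\mathbb Z\times\pi_k$. The circle $S^1_\varphi\times pt$ is $\partial D^2_\varphi$. $\square$

**Example.** For the trefoil, $\pi_k=\langle u,v\mid u^2=v^3\rangle$. The element $u^2$ is central and maps to $\pm6$ in $\pi_k^{ab}=\mathbb Z$. Were $\alpha$ an unknotted arc, $X(K)$ would have group $\mathbb Z$, generated by $m_k$. The central element outside $\langle m_k\rangle$ is the reason for using a torus knot, as Section 9 will show.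

## 6. The manifold $X$ and its fillings

In the collar of $P$ let $\gamma_2(u)=(0,u,0)$ at level $r=\frac13$. Joined to the base point by the radial segment it represents $m$. Let $e_2(u,v)=\gamma_2(u)+\varepsilon M_2v$ be an orientation-preserving embedding, with $M_2$ taking the coordinate axes, up to sign, to $\partial_\theta,\partial_\psi,\partial_r$. For small $\varepsilon$ the images of $e_1$ and $e_2$ are disjoint.

**Definition of $X$.** Surger $P$ along $e_1$, remove $e_2(S^1\times\operatorname{int}B^3)$, and glue in $X(K)$ by $e_2|_{S^1\times S^2}$, using $\partial X(K)=S^1_\varphi\times S^2$. Then $\partial X=\partial P=T^3$. Write $X(a)=X(m+at)$.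

**Proposition 3.** $X(a)\cong S^4$ for every $a\in\mathbb Z$.

**Step 1. Reduce to a gluing problem in $S^4$.** $X(a)$ is obtained from $Z_a$ by two operations in disjoint places: surgery along $e_1$, and replacing $e_2(S^1\times B^3)$ by $X(K)$. By the proof of Proposition 1, transporting by the extension of $S_a$ to $Z_a\to S^1\times S^3$ and surgering gives $S^4$. Orient $S^4$ so that the standard embedding $e_0:S^1\times B^3\to S^4$ of (1) preserves orientation. Since $S^4$ has a reflection, we may choose the identification of the surgered manifold with $S^4$ to preserve orientation. Then $S_a\circ e_2$ becomes an orientation-preserving embedding $e':S^1\times B^3\to S^4$, and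
$$X(a)\cong(S^4\setminus\operatorname{int}\operatorname{im}e')\cup_{e'}X(K).$$

**Step 2. Show that the insertion gives back $S^4$.** Since $S^4$ is simply connected, Fact 3 says that $e'$ is isotopic to $e_0$ or to $e_0\circ\hat\tau$. So $X(a)\cong D^2\times S^2\cup X(K)$, glued by $\mathrm{id}$ or $\tau^{\pm1}$. By Lemma 1 $\tau$ extends over $X(K)$, so in all cases $X(a)\cong X(K)\cup_{\mathrm{id}}D^2\times S^2$, which is $S^4$ by (3). $\square$

**Definition of the tori.** $\mathcal T_a\subset S^4$ is the image of the core torus under $X(a)\cong S^4$. It is a smooth torus with exterior diffeomorphic to $X$. It remains to show that $\mathcal T_a$ and $\mathcal T_b$ are inequivalent for $|a|\ne|b|$. The invariant is $\pi_1(X)$ together with the class of the meridian.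

## 7. $\pi_1(X)$ is an amalgam over the meridian

Let $G=\pi_1(X)$, and let $G_1$ be the group of the part of $X$ outside $X(K)$.

**Step 1. Compute $G_1$ as a quotient of $\pi_J$.** Removing circles from a 4-manifold does not change $\pi_1$, and surgery along $e_1$ kills $t\lambda$. Hence
$$G_1=(\langle t\rangle\times\pi_J)/\langle\!\langle t\lambda\rangle\!\rangle\cong\pi_J/\langle\!\langle[\lambda,\pi_J]\rangle\!\rangle ,$$
since setting $t=\lambda^{-1}$ with $t$ central amounts to making $\lambda$ central. Let $\mu,z$ be the images of $m,\lambda$. So $z$ is central in $G_1$ and $t=z^{-1}$.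

**Step 2. Find the structure of $G_1$.** The figure-eight knot is fibred of genus one, so $\pi_J=F\rtimes\langle m\rangle$ with $F=\pi_J'$ free on $x,y$, and $\lambda=[x,y]$ is the boundary of the fibre. Since $m$ commutes with $\lambda$, $[\lambda,gm^n]=[\lambda,g]$ for $g\in F$. So we divide out by the conjugates of $[\lambda,F]$. The normal closure of $[\lambda,F]$ in $F$ is contained in $\gamma_3F=[F',F]$. Conversely, modulo it $[x,y]$ is central, so the image of $F'$, which is generated by the conjugates of $[x,y]$, is central, and $\gamma_3F$ dies. Hence the normal closure is $\gamma_3F$. It is characteristic in $F$, so normal in $\pi_J$, and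
$$G_1=H\rtimes\langle\mu\rangle,\qquad H=F/\gamma_3F .$$
$H$ is the *Heisenberg group*. Concretely, sending $x,y$ to the unitriangular integer $3\times3$ matrices $I+E_{12}$, $I+E_{23}$ sends $[x,y]$ to $I+E_{13}$, which has infinite order. Every element of $H$ is uniquely $x^py^qz^r$ with $z=[x,y]$ central. The commutators of $x^py^qz^r$ with $x$ and with $y$ are $z^{-q}$ and $z^{p}$, so
$$Z(H)=H'=\langle z\rangle\cong\mathbb Z,\qquad H/\langle z\rangle\cong\mathbb Z^2 .$$

**Step 3. Show that $\mu$ fixes nothing in $H/\langle z\rangle$.** Conjugation by $\mu$ acts on $H/\langle z\rangle=F^{ab}=\mathbb Z^2$ by a matrix $A$. The group $\pi_J^{ab}=\mathbb Z^2/(A-I)\mathbb Z^2\oplus\mathbb Z$ is $\mathbb Z$, so $A-I$ is invertible over $\mathbb Z$ (equivalently $\det(A-I)=\pm\Delta_J(1)=\pm1$). For the figure-eight knot, in a suitable basis, $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ and $\det(A-I)=-1$. Also $G_1^{ab}$ is a quotient of $\pi_J^{ab}=\mathbb Z$ that surjects onto $G_1/H=\mathbb Z$, so $G_1'=H$.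

**Step 4. Assemble $G$.** Put $G_2=\pi_k=\pi_1(X(K))$. The gluing is along $S^1\times S^2$, whose $\pi_1$-generator maps to $\mu\in G_1$ and to $m_k\in G_2$, both of infinite order (look in $H_1$). By van Kampen
$$G=G_1*_{\langle\mu\rangle}G_2,\qquad\mu=m_k,\qquad G^{ab}=\mathbb Z,\quad\mu\mapsto1,\ z\mapsto0.\tag{4}$$
The meridian of $\mathcal T_a$ has class $m+at$ on the boundary, so it represents
$$w_a=\mu t^a=\mu z^{-a}.\tag{5}$$

In $G_1$ alone, the automorphism $\mu\mapsto\mu z^{a}$, identity on $H$, takes $w_a$ to $\mu$. This is Proposition 2 on the level of groups. It does not, however, take $\langle\mu\rangle$ to a conjugate of itself when $a\ne0$: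

**Lemma 3.** If $\mu z^i$ and $\mu z^j$ are conjugate in $G_1$, then $i=j$. If $\mu z^i$ is conjugate in $G_1$ to a power of $\mu$, then $i=0$.

*Proof.* Let $g\mu z^ig^{-1}=\mu z^j$. As $z$ is central in $G_1$, $g\mu g^{-1}=\mu z^{j-i}$. Write $g=h\mu^n$ with $h\in H$, so $h\mu h^{-1}=\mu z^{j-i}$. Modulo $\langle z\rangle$, the image $\bar h\in\mathbb Z^2$ commutes with $\mu$, that is, $A\bar h=\bar h$, so $\bar h=0$. Thus $h\in\langle z\rangle$ commutes with $\mu$, and $z^{j-i}=1$, so $i=j$. For the second statement, abelianizing shows that the power is $\mu^1$, and the first statement with $j=0$ applies. $\square$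

So the remaining task is to show that every automorphism of $G$ must respect $\langle\mu\rangle$. For this we need two facts about $G_2$. The *Hirsch length* of a polycyclic group is the number of infinite cyclic quotients in a subnormal series with cyclic quotients. It is additive in extensions and does not increase on passing to subgroups. For example, $\mathbb Z^n$ has Hirsch length $n$, the infinite dihedral group has $1$, and $H$ has $3$ (an extension of $\mathbb Z^2$ by $\mathbb Z$).

**Lemma 4.** (a) Every solvable subgroup of $G_2$ has Hirsch length at most $2$. (b) $G_2$ has a central element $c\notin\langle m_k\rangle$.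

*Proof.* (a) Torus knots are fibred, so $G_2'$ is free. For $N$ solvable, $N\cap G_2'$ is a solvable subgroup of a free group, hence cyclic, and $N/(N\cap G_2')$ embeds in $G_2^{ab}=\mathbb Z$.

(b) $G_2=\langle u,v\mid u^p=v^q\rangle$ with $|p|,|q|\ge2$. Let $c=u^p$. It commutes with $u$ and, being $v^q$, with $v$. So it is central, and it maps to $\pm pq\neq0$ in $\mathbb Z$. Suppose $c=m_k^n$. Then $n\ne0$, so $m_k$ has finite order in $G_2/\langle c\rangle=\mathbb Z/p*\mathbb Z/q$, and its image there is conjugate into a factor. Killing that factor leaves the other, nontrivial, factor. But $m_k$ normally generates $G_2$, so killing it must give the trivial group. This is a contradiction. $\square$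

## 8. Groups acting on trees

The *Bass–Serre tree* $\mathbb T$ of an amalgam $G=G_1*_CG_2$ has as vertices the cosets $gG_1$ and $gG_2$, and as edges the cosets $gC$, where $gC$ joins $gG_1$ to $gG_2$. $G$ acts without inversions. Vertex stabilizers are the conjugates of $G_1$ and $G_2$, and edge stabilizers are the conjugates of $C$. At the vertex $v_0=G_1$ the edges are $gC$ with $g\in G_1$, with stabilizers $gCg^{-1}$.

**Example.** For $\mathbb Z/2*\mathbb Z/2=\langle s\rangle*\langle s'\rangle$ each vertex has two edges, so $\mathbb T$ is a line. The generators $s,s'$ reflect it in adjacent vertices, and $ss'$ translates it by $2$.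

We recall some textbook facts. An automorphism of a tree that inverts no edge is either *elliptic* (it fixes a vertex; the fixed set is then a subtree) or *hyperbolic* (it translates a unique line, its *axis*, nontrivially). The axis of $ngn^{-1}$ is $n$ applied to the axis of $g$. So whatever commutes with a hyperbolic $g$ preserves its axis. Finally, an elliptic element that preserves a line $L$ fixes a point of $L$, namely the nearest point on $L$ to any of its fixed vertices.

**Lemma 5.** If $s$, $s'$ and $ss'$ act as elliptic elements, without inversions, on a tree, then $\langle s,s'\rangle$ fixes a vertex.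

This is the two-generator case of a statement in Serre, *Trees*, Ch. I, §6.5.

*Proof.* Suppose $\operatorname{Fix}(s)\cap\operatorname{Fix}(s')=\emptyset$. Let $[p,q]$ be the shortest path from $p\in\operatorname{Fix}(s)$ to $q\in\operatorname{Fix}(s')$, of length $d\ge1$. The path $\sigma$ from $s'^{-1}p$ to $q$ to $p$ has no backtracking at $q$, because $s'$ does not fix the edge of $[p,q]$ at $q$. Its image $ss'\sigma$ starts at $ss's'^{-1}p=p$ along $s[p,q]$, and this first edge differs from the last edge of $\sigma$, because $s$ does not fix the edge of $[p,q]$ at $p$. So $\sigma$ and its translates under the powers of $ss'$ form a line without backtracking that $ss'$ translates by $2d$. Thus $ss'$ is hyperbolic, a contradiction. $\square$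

## 9. Automorphisms of $G$ and the meridian classes

**From a homeomorphism to an automorphism.** Suppose $h:(S^4,\mathcal T_a)\to(S^4,\mathcal T_b)$ is a homeomorphism of pairs. It induces an isomorphism of the groups of the complements, both identified with $G=\pi_1(X)$. A small meridian loop of $\mathcal T_a$ at a point $x$ is carried into $B\setminus\mathcal T_b$, where $B$ is a ball about $h(x)$ with $(B,B\cap\mathcal T_b)\cong(B^4,B^2)$. There $\pi_1(B\setminus\mathcal T_b)=\mathbb Z$ is generated by the meridian of $\mathcal T_b$, so the image is a power of it. Meridians generate $H_1=\mathbb Z$ and $h$ induces an isomorphism on $H_1$, so the power is $\pm1$. Hence there is $\Theta\in\operatorname{Aut}(G)$ with $\Theta(w_a)$ conjugate to $w_b^{\pm1}$.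

**Proposition 4.** If $\Theta\in\operatorname{Aut}(G)$ and $\Theta(w_a)$ is conjugate to $w_b^{\pm1}$, then $|a|=|b|$.

Composing $\Theta$ with inner automorphisms does not affect the hypothesis. Let $\mathbb T$ be the Bass–Serre tree of (4), so $C=\langle\mu\rangle\cong\mathbb Z$.

**Step 1. Locate $N=\Theta(H)$: it fixes exactly one vertex of $\mathbb T$.** Let $x,y$ now denote generators of $N$ and $\zeta=[x,y]$, so that $\zeta$ is central in $N$ and $[N,N]=\langle\zeta\rangle$.

First, $N$ preserves no line $L$. Otherwise the kernel of $N\to\operatorname{Aut}(L)$ fixes an edge, so it is cyclic, and the image lies in an infinite dihedral group. So $N$ would have Hirsch length at most $2$, but it has $3$.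

Second, $\zeta$ is elliptic: if it were hyperbolic, its axis would be preserved by $N$, as $\zeta$ is central.

Third, no $g\in N$ is hyperbolic. Suppose $g$ is, with axis $L$. Then $\zeta$ preserves $L$. On $L$ it commutes with the nontrivial translation $g|_L$, so it acts as a translation and not as a reflection. Being elliptic it fixes a point of $L$, so it fixes $L$ pointwise. For $n\in N$ we have $ngn^{-1}=g\zeta^j$ for some $j$, because $[N,N]=\langle\zeta\rangle$ and $\zeta$ is central. This element acts on $L$ as $g$ does, so its axis is $L$. Its axis is also $nL$. So $nL=L$ for all $n\in N$, and $N$ preserves a line, a contradiction.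

So $x,y,xy$ are elliptic, and by Lemma 5 $N=\langle x,y\rangle$ fixes a vertex. It is unique: if $N$ fixed two vertices it would fix an edge on the path between them and be cyclic.

**Step 2. Arrange $\Theta(G_1)=G_1$.** As $H$ is normal in $G_1$, $\Theta(G_1)$ normalizes $N$, so it fixes the unique fixed vertex of $N$. The stabilizer of this vertex contains $N$, of Hirsch length $3$, so by Lemma 4(a) it is not a conjugate of $G_2$. It is a conjugate of $G_1$, and after composing with an inner automorphism $\Theta(G_1)\subset G_1$. The same argument for $\Theta^{-1}$ gives $\Theta^{-1}(G_1)\subset yG_1y^{-1}$ for some $y\in G$. Apply $\Theta$: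
$$G_1\subset\Theta(y)\Theta(G_1)\Theta(y)^{-1}\subset\Theta(y)G_1\Theta(y)^{-1}.$$
So $G_1$ fixes both $v_0$ and $\Theta(y)v_0$. Since $G_1$ is not cyclic it fixes only $v_0$, so $\Theta(y)\in G_1$. Conjugating the first inclusion by $\Theta(y)^{-1}$ gives $G_1\subset\Theta(G_1)$. Hence $\Theta(G_1)=G_1$.

**Step 3. Arrange $\Theta(\mu)=\mu^\epsilon$ with $\epsilon=\pm1$.** The purpose is to recognize $\langle\mu\rangle$ up to conjugacy from the pair $(G,G_1)$ alone. Let
$$\mathcal F=\{G_1\cap yG_1y^{-1}:\ y\in G\setminus G_1\}.$$
By Step 2, $\Theta$ permutes $\mathcal F$. A member of $\mathcal F$ fixes $v_0$ and $yv_0\ne v_0$, so it fixes an edge at $v_0$ and lies in some $g\langle\mu\rangle g^{-1}$ with $g\in G_1$. An inclusion $g\langle\mu\rangle g^{-1}\subset g'\langle\mu\rangle g'^{-1}$ is an equality: if $g\mu g^{-1}=g'\mu^ng'^{-1}$, abelianizing gives $n=1$.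

Now we show that the $\langle\mu\rangle$-conjugates really occur. Take $c$ from Lemma 4(b). Since $G_1\cap G_2=\langle\mu\rangle$ and $c\notin\langle m_k\rangle=\langle\mu\rangle$, $c\notin G_1$. As $c$ commutes with $\mu=m_k$,
$$\langle\mu\rangle\subset G_1\cap cG_1c^{-1}\subset g'\langle\mu\rangle g'^{-1}\quad\text{for some }g'\in G_1,$$
so equality holds throughout. For $g\in G_1$ we have $gc\notin G_1$, and the member of $\mathcal F$ for $y=gc$ is $g(G_1\cap cG_1c^{-1})g^{-1}=g\langle\mu\rangle g^{-1}$. Hence the maximal members of $\mathcal F$ are exactly the $G_1$-conjugates of $\langle\mu\rangle$, and $\Theta$ permutes them. After composing with conjugation by an element of $G_1$, which keeps $\Theta(G_1)=G_1$, we get $\Theta(\langle\mu\rangle)=\langle\mu\rangle$, so $\Theta(\mu)=\mu^\epsilon$.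

**Step 4. Compare the exponents of $z$.** $\Theta$ preserves $G_1'=H$ and $Z(H)=\langle z\rangle$, so $\Theta(z)=z^\delta$ with $\delta=\pm1$. By (5), $\Theta(w_a)=\mu^\epsilon z^{-\delta a}$, and this is conjugate in $G$ to $w_b^\eta=\mu^\eta z^{-\eta b}$ for some $\eta=\pm1$. Abelianizing, $\eta=\epsilon$. Taking $\epsilon$-th powers, $\mu z^i$ and $\mu z^j$ are conjugate in $G$, where
$$i=-\epsilon\delta a,\qquad j=-b .$$

**Step 5. Pass from conjugacy in $G$ to conjugacy in $G_1$.** If $i=j=0$ then $a=b=0$. Otherwise, interchanging the two elements if necessary, let $j\neq0$. By Lemma 3, $\mu z^j$ is not conjugate in $G_1$ into $\langle\mu\rangle$, so it lies in no $g\langle\mu\rangle g^{-1}$ with $g\in G_1$: it fixes no edge at $v_0$. Its fixed set is a subtree containing $v_0$, so it is $\{v_0\}$. Write $\mu z^j=x(\mu z^i)x^{-1}$ with $x\in G$. The right side fixes $xv_0$, so $xv_0=v_0$ and $x\in G_1$. Lemma 3 gives $i=j$. In all cases $|a|=|b|$. $\square$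

With Proposition 3 this proves **Theorem 1**: the tori $\mathcal T_0,\mathcal T_1,\mathcal T_2,\dots$ all have exterior $X$, and no two of them are equivalent, even by a homeomorphism of pairs.

## 10. The sign of $a$, other exteriors, and countability

**Proof of Theorem 2(1): $\mathcal T_a\cong\mathcal T_{-a}$.** A diffeomorphism of pairs is a homeomorphism of pairs, and by Section 9 a homeomorphism forces $|a|=|b|$. So it remains to find a diffeomorphism $(S^4,\mathcal T_a)\cong(S^4,\mathcal T_{-a})$.

*Step 1: a symmetry of $E$.* The figure-eight knot is amphicheiral, so there is an orientation-reversing diffeomorphism of $E$. It preserves the meridian and longitude up to sign and reverses the orientation of $\partial E$, so it takes $(m,l)$ to $(m,-l)$ or $(-m,l)$. The knot is also invertible, and an inversion takes $(m,l)$ to $(-m,-l)$. Composing if necessary, we get an orientation-reversing diffeomorphism $\rho$ of $E$ with $m\mapsto m$, $l\mapsto-l$. Diffeomorphisms of $T^2$ are isotopic to linear ones and collars are unique up to isotopy, so after an isotopy $\rho(\varphi,\psi,r)=(\varphi,-\psi,r)$ for $r\le\frac34$. For $\varepsilon$ small this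 region contains the images of $e_1$ and $e_2$, in the $E$-factor.

*Step 2: extend over $X$.* Let $\Psi(\theta,x)=(-\theta,\rho(x))$, an orientation-preserving diffeomorphism of $P$. For $r\le\frac34$ it is $\operatorname{diag}(-1,1,-1,1)$ in $(\theta,\varphi,\psi,r)$. It sends $\gamma_1(u)$ to $\gamma_1(-u)$, reverses $\partial_\theta-\partial_\psi$, and fixes $\partial_\varphi,\partial_r$. So, with $\mathrm{conj}(u)=-u$,
$$\Psi\circ e_1=e_1\circ(\mathrm{conj}\times\operatorname{diag}(-1,1,1)),$$
and this extends over $D^2\times S^2$ by complex conjugation on $D^2$ times $\operatorname{diag}(-1,1,1)$. It fixes $\gamma_2$, reverses $\partial_\theta,\partial_\psi$, and fixes $\partial_r$. So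
$$\Psi\circ e_2=e_2\circ(\mathrm{id}\times R),\qquad R=\operatorname{diag}(-1,-1,1)\in SO(3).$$
A path from $R$ to $I$ in $SO(3)$ makes $\mathrm{id}\times R$ isotopic to the identity on $S^1\times S^2$. So it extends over $X(K)$, using this isotopy in a collar and the identity inside.

*Step 3: fill.* We get a diffeomorphism of $X$, linear on $\partial X$, with $m+at\mapsto m-at$. By Fact 2 it extends to $(S^4,\mathcal T_a)\cong(S^4,\mathcal T_{-a})$. $\square$

**Proof of Theorem 2(2): infinitely many exteriors.** Theorem 1 has been proved for every nontrivial torus knot $k$. Take $k=T(2,2n+1)$, $n\ge1$. We distinguish the exteriors by the rank of $G'/G''$, which is $H_1$ of the infinite cyclic cover of $X$. Since $\mu$ maps to a generator of $\mathbb Z$, the preimage in this cover of the amalgamating $S^1\times S^2$ is $\mathbb R\times S^2$, which is connected with $H_1=0$. The preimages of both sides are connected, as $G_1$ and $G_2$ surject onto $\mathbb Z$. By Mayer–Vietoris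
$$G'/G''\cong G_1'/G_1''\oplus G_2'/G_2''.$$
The first summand is $H/H'=\mathbb Z^2$. The second is $\mathbb Z^{2n}$, because $G_2'$ is the group of a fibre of genus $n$ with one boundary circle, free of rank $2n$. So the rank is $2+2n$, and the exteriors are pairwise non-diffeomorphic. $\square$

**Proof of Theorem 2(3): at most countably many tori.** Let $X$ be a given exterior. A pair $(S^4,\mathcal T)$ whose exterior is identified with $X$ is determined up to diffeomorphism by the isotopy class of the gluing diffeomorphism $T^2\times\partial D^2\to\partial X\cong T^3$, because an isotopy of gluings can be absorbed in a collar. The group $\pi_0\mathrm{Diff}$ of a compact manifold is countable: $\mathrm{Diff}$ is second countable and locally path-connected, so its path components are open and at most countably many. Hence at most countably many pairwise distinct tori share a given complement, and by Theorem 1 the value $\aleph_0$ is attained. $\square$
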